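# Strong colorings of hypergraphs without a long Berge path

## The Fano plane and three clones

Take the points $1,\dots,7$ and the seven triples $\{i,i+1,i+3\}$, with indices read modulo $7$:
$$124,\quad 235,\quad 346,\quad 457,\quad 156,\quad 267,\quad 137 .$$
The pairs inside $\{i,i+1,i+3\}$ have differences $1,2,3$ up to sign, each exactly once. So every pair of points lies in exactly one triple. Suppose we want to color the points so that the three points of each triple get three different colors. Since any two points share a triple, all seven points need different colors, and seven colors are necessary and sufficient.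

Now walk through the points without repeating a point, where each step from $x$ to $y$ must be paid for with a triple containing both $x$ and $y$, and no triple may be used twice. The walk $1,2,3,4,5,6,7$ is legal: the step $i\to i+1$ is paid for by $\{i,i+1,i+3\}$, and these are different triples. It has six steps. A walk with seven steps is impossible, because it would need eight points. So we need $7$ colors, and $7$ is also the first length of walk that does not exist.

We now break this coincidence. The points $1,2,3$ are not on a common triple. Give each of them a twin, $1',2',3'$, and add each twin to every triple that contains its original: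
$$\{1,2,4,1',2'\},\ \{2,3,5,2',3'\},\ \{3,4,6,3'\},\ \{4,5,7\},\ \{1,5,6,1'\},\ \{2,6,7,2'\},\ \{1,3,7,1',3'\}.$$
Pad the four sets that have fewer than five elements with five new vertices $a,b,c,d,e$, each used in one set only: $\{3,4,6,3',a\}$, $\{4,5,7,b,c\}$, $\{1,5,6,1',d\}$, $\{2,6,7,2',e\}$. We have seven $5$-element sets on $15$ vertices. Any two of the ten vertices $1,\dots,7,1',2',3'$ lie in a common set. Indeed, $x$ and $x'$ lie together in the set of any line through $x$, and in all other cases we use the line through the two underlying points. For instance $1',2'$ are in the first set and $3',6$ are in the third. So at least ten colors are needed. But there are only seven sets, so no walk can have eight steps.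

In the first example, walks of $k=7$ steps are forbidden and $k$ colors suffice. In the second, walks of $8$ steps are forbidden, and so are walks of $9$ steps, yet $8$ or $9$ colors do not suffice. The second example uses sets of size $5$ and rather short walks. If the size $r$ of the sets is fixed and the forbidden length $k$ is large, can the number of colors still exceed $k$?

## Strong colorings, shadows and Berge paths

**Definition (strong coloring).** An *$r$-graph* is a hypergraph $\mathcal H$ whose hyperedges are $r$-element subsets of a finite vertex set $V(\mathcal H)$. A *strong coloring* of a hypergraph is a coloring of its vertices in which every hyperedge is rainbow, that is, all its vertices receive distinct colors. The *strong chromatic number* $\chi_s(\mathcal H)$ is the least number of colors in a strong coloring.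

**Definition (shadow).** The *2-shadow* $\partial\mathcal H$ is the graph on $V(\mathcal H)$ in which two vertices are adjacent if and only if some hyperedge contains both. A coloring is strong exactly when it is a proper coloring of $\partial\mathcal H$, so $\chi_s(\mathcal H)=\chi(\partial\mathcal H)$. The *components* of $\mathcal H$ are the components of $\partial\mathcal H$. The shadow of the Fano plane is $K_7$. The shadow of the $5$-graph above contains $K_{10}$.

**Definition (Berge copies).** For a graph $F$, a hypergraph $\mathcal H$ is a *Berge-$F$* if there is a bijection $\varphi:E(F)\to E(\mathcal H)$ with $e\subseteq\varphi(e)$ for every $e\in E(F)$. The family of all Berge copies of $F$ is $\mathcal B(F)$, and a hypergraph is *$\mathcal B(F)$-free* if it contains no subhypergraph belonging to $\mathcal B(F)$. We write $P_k$ for the path with $k$ edges and $k+1$ vertices.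

So a Berge-$P_k$ consists of $k+1$ distinct *core* vertices $v_0,\dots,v_k$ and $k$ distinct hyperedges, the $i$-th of which contains $v_{i-1}$ and $v_i$. These are the legal walks with $k$ steps. The hyperedges $124,235$ of the Fano plane form a Berge-$P_2$ with core vertices $1,2,3$.

For a family $\mathcal F$, let $\mathrm{schex}_r(n,\mathcal F)$ be the largest strong chromatic number of an $n$-vertex $\mathcal F$-free $r$-graph. For $\mathcal F=\mathcal B(P_k)$ this is nondecreasing in $n$, because we may add isolated vertices. Statements that do not mention $n$ refer to its value for all sufficiently large $n$.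

Two results are known: for every $k\ge3$, $\mathrm{schex}_3(n,\mathcal B(P_k))=k$, and $\mathrm{schex}_4(n,\mathcal B(P_k))\le k+11$. The following problem comes from Yichen Wang, Mengyu Duan, Dániel Gerbner, Hilal Hama Karim, "On the largest chromatic number of $F$-free hypergraphs", arXiv:2604.21551 (2026). Prove or disprove: for every fixed integer $r\ge3$ there is a function $f(r)$ such that $\mathrm{schex}_r(n,\mathcal B(P_k))=k$ whenever $k\ge f(r)$.

Some cases can be done at once. If $2\le k<r$, a single hyperedge contains no Berge-$P_k$ and has $\chi_s=r>k$, so the equality fails. If $k\ge r$, take all $r$-subsets of a $k$-set. Every pair is covered, so $\chi_s=k$, and there is no Berge-$P_k$ because that needs $k+1$ core vertices. Hence $\mathrm{schex}_r(n,\mathcal B(P_k))\ge k$ for $n\ge k\ge r$. Our second example says that $\mathrm{schex}_5(n,\mathcal B(P_k))\ge10$ for $k\in\{8,9\}$ and $n\ge15$, so the equality can also fail for $k\ge r$.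

The statement of the problem turns out to be true, and the right order of magnitude of the threshold is $r^2$. To state the results we need one more notion.

**Definition ($r$-clique coloring).** An *$r$-clique coloring* of a graph $G$ is a map $h$ that assigns to each edge $e$ of $G$ a set $h(e)\supseteq e$ with $|h(e)|\le r$. The set $h(e)$ is the *color* of $e$. A subgraph is *rainbow* if its edges have distinct colors.

For example, coloring each edge $xy$ of $K_7$ by the Fano line through $x$ and $y$ is a $3$-clique coloring, and each color appears on the three edges of a triangle. In general, all edges of color $c$ lie inside the set $c$. So each color appears on at most $\binom r2$ edges, and on at most $r-1$ edges at any given vertex. If $G\subseteq\partial\mathcal H$ and we choose for each edge $e$ of $G$ a hyperedge $h(e)\supseteq e$, then $h$ is an $r$-clique coloring, and a rainbow path with $k$ edges in $G$ is a Berge-$P_k$ in $\mathcal H$.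

**Theorem 1.** If $r\ge3$ and $k\ge6\cdot10^6r^2$, then $\mathrm{schex}_r(n,\mathcal B(P_k))=k$ for all $n\ge k$.

**Theorem 2.** Let $r\ge3$ and $k\ge6\cdot10^6r^2$. Let $G$ be a connected graph with minimum degree at least $k-1$ and at least $k+1$ vertices, with an $r$-clique coloring $h$. Then $G$ has a rainbow path with $k$ edges.

**Theorem 3.** Let $r\ge3$, $k\ge6\cdot10^6r^2$, and let $\mathcal H$ be a $\mathcal B(P_k)$-free $r$-graph.

(a) Every connected subgraph of $\partial\mathcal H$ with minimum degree at least $k-1$ is a $K_k$. In particular $\partial\mathcal H$ is $(k-1)$-degenerate, so even its list-chromatic number is at most $k$.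

(b) $\chi_s(\mathcal H)=k$ if and only if some component of $\mathcal H$ has exactly $k$ vertices and all its pairs are covered by hyperedges.

(c) The order $r^2$ is optimal. If $q\le r-3$ is a prime power, then $\mathrm{schex}_r(n,\mathcal B(P_k))\ge k+1$ for all $q^2+q+2\le k\le q^2+2q+1$ and all large $n$. Hence the least valid $f(r)$, call it $f^*(r)$, satisfies $f^*(r)>r^2/4$ for $r\ge5$, and
$$(1-o(1))\,r^2\le f^*(r)\le6\cdot10^6\,r^2 .$$

In part (c), $k$ is of course not subject to the assumption $k\ge6\cdot10^6r^2$. Theorem 1 answers the problem with $f(r)=6\cdot10^6r^2$.

## From colors to minimum degree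

Theorem 1 follows quickly from Theorem 2. The tool is the textbook fact about critical graphs: a minimal graph $G$ with $\chi(G)\ge m$ is connected and has minimum degree at least $m-1$. It is connected because the chromatic number is the maximum over components. If some vertex $v$ had degree at most $m-2$, an $(m-1)$-coloring of $G-v$, which exists by minimality, would extend to $v$.

**Proof of Theorem 1, assuming Theorem 2.** The lower bound is the complete $r$-graph on $k$ vertices with $n-k$ isolated vertices added, as above. For the upper bound suppose that $\mathcal H$ is an $r$-graph with $\chi_s(\mathcal H)\ge k+1$. Let $G\subseteq\partial\mathcal H$ be a minimal subgraph with $\chi(G)\ge k+1$. Then $G$ is connected, has minimum degree at least $k$, and so has at least $k+1$ vertices. Choose a hyperedge $h(e)\supseteq e$ for each $e\in E(G)$. By Theorem 2, $G$ has a rainbow path with $k$ edges, that is, $\mathcal H$ contains a Berge-$P_k$. Hence every $\mathcal B(P_k)$-free $r$-graph has $\chi_s\le k$. $\blacksquare$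

This uses only minimum degree $k$. The extra unit in Theorem 2, where degree $k-1$ suffices, is what makes Theorem 3(a) and (b) possible. The condition of at least $k+1$ vertices cannot be dropped, since $K_k$ has minimum degree $k-1$ and no path with $k$ edges.

## Longest paths, and the vertex where they get stuck

For ordinary graphs ($r=2$, where a rainbow path is just a path) minimum degree $k$ gives a path with $k$ edges in one line. Take a longest path. All neighbors of its last vertex lie on it, so it has at least $k+1$ vertices.

Let us try the same thing with colors. Take a longest rainbow path $P$ with last vertex $v$. A neighbor $u$ of $v$ off the path does not give a contradiction if the color $h(vu)$ has already been used. In the Fano coloring of $K_7$ consider the path $2,4,3,7,5,1$, whose edges have the colors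
$$124,\quad 346,\quad 137,\quad 457,\quad 156 .$$
It is rainbow. All three lines through its last vertex $1$ are used, so *every* edge at $1$ has a used color. The vertex $6$ is a neighbor of $1$ off the path, but we cannot move to it. We cannot even use an edge from $1$ back to the path in order to rearrange the path. (At the other end the path can be extended to $6$ by the line $267$, but that is no help at the vertex $1$.) The argument breaks exactly here: the end of the path may be *busy*, meaning that it lies in many used colors, and then its large degree is worthless.

The remedy is to count. For a set $F$ of colors and a vertex $v$ let $d_F(v)$ be the number of members of $F$ that contain $v$. In the path above, with $F$ its color set, $d_F(1)=3$ and $d_F(2)=1$. Two facts hold.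

(i) $\sum_{v\in V(G)}d_F(v)\le r|F|$, because each color has at most $r$ elements. So at most $r|F|/t$ vertices have $d_F(v)\ge t$, for any $t>0$.

(ii) A vertex $v$ has at most $(r-1)d_F(v)$ neighbors $u$ with $h(vu)\in F$, because such a $u$ lies in $c\setminus\{v\}$ for a color $c\in F$ containing $v$.

A path in our setting uses fewer than $k$ colors. Call a vertex busy if $d_F\ge D$. By (i) there are fewer than $rk/D$ busy vertices. By (ii) an end that is not busy loses fewer than $(r-1)D$ neighbors. With $D\approx\sqrt k$ both losses are about $r\sqrt k$, and this is a small fraction of $k$ once $k$ is a large multiple of $r^2$. So we shall maximize not over all rainbow paths but over those whose last vertex is not too busy.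

This yields a set of nearly $k$ vertices in which almost all pairs are adjacent. But we need $k+1$ vertices on a path, not nearly $k$, and the exact count requires more. There are two ways in which $G$ can continue beyond the dense set. If enough outside vertices attach heavily to it, we form an almost complete graph on exactly $k+1$ vertices and need a rainbow path through *all* of them. Otherwise there is a low-attached region of large internal degree, and we can leave the dense set and walk greedily with room to spare. The first possibility needs a lemma about rainbow Hamilton cycles, which we prove first.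

## Rainbow Hamilton cycles in nearly complete graphs

**Lemma 4.** Let $r\ge2$ and $N\ge162r^2$. Let $\Gamma$ be a graph on a set $V$ of $N$ vertices in which each vertex is non-adjacent to at most $N/130$ other vertices, with an $r$-clique coloring $h$. Then $\Gamma$ has a rainbow Hamilton cycle.

We place the vertices around a circle at random. Let $\pi:\mathbb Z_N\to V$ be a uniformly random bijection. We want to avoid all bad events, such as two circularly consecutive vertices being non-adjacent. A union bound cannot work. If every vertex has exactly $N/130$ non-neighbors, the expected number of positions $i$ for which $\pi(i),\pi(i+1)$ are non-adjacent is $N\cdot\frac{N^2/130}{N(N-1)}>N/130>1$. So we use the local lemma, in a version that tolerates the dependence present in a random bijection.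

**Definition (conflict).** For a partial injection $M\subset\mathbb Z_N\times V$, let $E_M$ be the event $\pi\supseteq M$, that is, $\pi(i)=x$ for all $(i,x)\in M$. Two partial injections $M,M'$ *conflict* if there are $(i,x)\in M$ and $(j,y)\in M'$ such that exactly one of $i=j$, $x=y$ holds.

For instance, $\{(0,x)\}$ and $\{(1,x)\}$ conflict, while $\{(0,x)\}$ and $\{(0,x),(5,u)\}$ with $u\neq x$ do not. If $M=\{(0,x)\}$ and $M'=\{(1,y)\}$ with $x\ne y$, there is no conflict, but $E_M$ and $E_{M'}$ are not independent: $P(E_M\cap E_{M'})=\frac1{N(N-1)}>\frac1{N^2}$. The dependence goes the harmless way. Knowing that $E_{M'}$ fails makes $E_M$ less likely, since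
$$P(E_M\mid\overline{E_{M'}})=\frac{\frac1N-\frac1{N(N-1)}}{1-\frac1N}=\frac{N-2}{(N-1)^2}<\frac1N .$$
This is a general phenomenon (compare Erdős–Spencer 1991 and Lu–Székely 2007).

**Lemma 5.** If none of $M_1,\dots,M_t$ conflicts with $M$ and $P\bigl(\bigcap_i\overline{E_{M_i}}\bigr)>0$, then $P\bigl(E_M\mid\bigcap_i\overline{E_{M_i}}\bigr)\le P(E_M)$.

**Proof.** Put $B=\bigcap_i\overline{E_{M_i}}$. Since $P(E_M\mid B)=P(B\mid E_M)P(E_M)/P(B)$, it suffices to show $P(B\mid E_M)\le P(B)$. We compare $M$ with every other way of filling the same positions.

Let $I$ be the set of positions of $M$ and $X=M(I)$. Let $M^*$ be any injection $I\to V$, with image $Y=M^*(I)$. As $|X|=|Y|$, we may fix a bijection $\rho:Y\setminus X\to X\setminus Y$. For a bijection $\pi\supseteq M$ define $\pi'$ as follows: $\pi'$ equals $M^*$ on $I$; for $j\notin I$, put $\pi'(j)=\pi(j)$ if $\pi(j)\notin Y$, and $\pi'(j)=\rho(\pi(j))$ if $\pi(j)\in Y$. For $j\notin I$ we have $\pi(j)\notin X$, so in the second case $\pi(j)\in Y\setminus X$ and $\rho$ applies. Off $I$, $\pi$ runs bijectively over $V\setminus X=(V\setminus(X\cup Y))\cup(Y\setminus X)$. Hence $\pi'$ runs bijectively over $(V\setminus(X\cup Y))\cup(X\setminus Y)=V\setminus Y$.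 So $\pi'$ is a bijection containing $M^*$, and using $\rho^{-1}$ we can recover $\pi$. Thus $\pi\mapsto\pi'$ is a bijection from $\{\pi\supseteq M\}$ onto $\{\pi'\supseteq M^*\}$.

Suppose $\pi'\supseteq M_i$, and let $(j,y)\in M_i$. If $j\in I$, then $M$ contains a pair with position $j$, and absence of conflict forces it to be $(j,y)$. So $\pi(j)=y$. If $j\notin I$, then $y\notin X$, since otherwise $M$ would contain a pair $(i',y)$ with $i'\ne j$, a conflict. So $\pi'(j)=y$ is not a value of $\rho$, and therefore $\pi(j)=y$. Hence $\pi\supseteq M_i$.

In contrapositive form: if $\pi\in B$ then $\pi'\in B$. Since $E_M$ and $E_{M^*}$ contain the same number of bijections, $P(B\mid E_M)\le P(B\mid E_{M^*})$. The events $E_{M^*}$, over all injections $M^*:I\to V$, are equally likely and partition the probability space. So averaging over $M^*$ gives $P(B\mid E_M)\le P(B)$. $\square$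

We also recall the lopsided Lovász Local Lemma (Erdős–Spencer, *Discrete Appl. Math.* 30 (1991)) in the special form we need, with its short proof.

**Lemma 6.** Let $\mathcal E$ be a finite family of events with a symmetric relation $\sim$. Suppose that $P(E\mid\bigcap_{E'\in T}\overline{E'})\le P(E)$ whenever $E\in\mathcal E$, $T\subseteq\mathcal E\setminus\{E\}$ contains no $E'\sim E$, and the condition has positive probability. Suppose also that $P(E)<\frac12$ and $\sum_{E'\sim E}P(E')\le\frac14$ for every $E\in\mathcal E$. Then with positive probability no event of $\mathcal E$ occurs.

**Proof.** For $T\subseteq\mathcal E$ write $\overline T=\bigcap_{E'\in T}\overline{E'}$. By induction on $|T|$ we show that $P(\overline T)>0$ and that $P(E\mid\overline T)\le2P(E)$ for every $E\in\mathcal E\setminus T$. Both are clear for $T=\emptyset$. Let $|T|\ge1$.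

For positivity, write $T=T'\cup\{E_0\}$ with $E_0\notin T'$. By induction $P(\overline T)=P(\overline{T'})\bigl(1-P(E_0\mid\overline{T'})\bigr)\ge P(\overline{T'})\bigl(1-2P(E_0)\bigr)>0$.

For the second assertion, let $T_1=\{E'\in T:E'\sim E\}$ and $T_2=T\setminus T_1$. If $T_1=\emptyset$, the hypothesis gives $P(E\mid\overline T)\le P(E)$. Otherwise $|T_2|<|T|$, and
$$P(E\mid\overline T)=\frac{P(E\cap\overline{T_1}\mid\overline{T_2})}{P(\overline{T_1}\mid\overline{T_2})}\le\frac{P(E\mid\overline{T_2})}{1-\sum_{E'\in T_1}P(E'\mid\overline{T_2})}\le\frac{P(E)}{1-2\cdot\frac14}=2P(E),$$
where the numerator is bounded by the hypothesis and the terms of the sum by induction. Taking $T=\mathcal E$ in the first assertion proves the lemma. $\square$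

**Proof of Lemma 4.** The proof has three steps.

**Step 1: the bad events.** We list events whose absence makes $\pi(0)\pi(1)\cdots\pi(N-1)\pi(0)$ a rainbow Hamilton cycle. All are of the form $E_M$.

1. $\pi(i)=x$, $\pi(i+1)=y$, where $x\ne y$ are non-adjacent.
2. $\pi(i)=x$, $\pi(i+1)=y$, $\pi(i+2)=z$, where $xy$ and $yz$ are distinct edges of equal color.
3. $\pi(i)=x$, $\pi(i+1)=y$, $\pi(j)=u$, $\pi(j+1)=v$, where $j\notin\{i-1,i,i+1\}$ and $xy$, $uv$ are disjoint edges of equal color.

Without events of type 1, consecutive vertices are adjacent. Two distinct edges of the cycle are consecutive or disjoint, so without types 2 and 3 they have distinct colors.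

**Step 2: the weights.** We bound how much probability of bad events can touch a single position or a single vertex. Let $\sigma_{pos}$ (respectively $\sigma_{ver}$) be the maximum, over a fixed position (respectively vertex), of the sum of the probabilities of the bad events involving it. Put $R=\binom r2$.

*Type 1* has probability $\frac1{N(N-1)}$. There are at most $N^2/130$ ordered non-adjacent pairs, and at most $2N/130$ of them contain a given vertex. For a fixed position there are two choices of $i$, so at most $2N^2/130$ events. For a fixed vertex there are at most $2N/130$ pairs and $N$ choices of $i$, so again at most $2N^2/130$ events. The contribution to each of $\sigma_{pos},\sigma_{ver}$ is at most $\frac{2N}{130(N-1)}$.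

*Type 2* has probability $\frac1{N(N-1)(N-2)}$. Given $x$ and $y$, the vertex $z$ lies in $h(xy)\setminus\{x,y\}$, so there are at most $r-2$ choices. Likewise $x$ has at most $r-2$ choices given $y$ and $z$. So there are at most $N(N-1)(r-2)$ triples $(x,y,z)$. At most $3(N-1)(r-2)$ of them contain a given vertex: as $x$, as $y$ or as $z$ it leaves at most $(N-1)(r-2)$ choices. For a fixed position there are three choices of $i$; for a fixed vertex there are $N$ choices of $i$. In both cases there are at most $3N(N-1)(r-2)$ events, and the contribution to each is at most $\frac{3(r-2)}{N-2}$.

*Type 3* has probability $\frac1{N(N-1)(N-2)(N-3)}$. Always list first the block, $\{i,i+1\}$ or $\{j,j+1\}$, that contains the given position or vertex. For a fixed position there are $2$ choices of its block, $N-3$ choices of the other block, at most $N(N-1)$ ordered pairs on the first block, and then at most $2(R-1)$ ordered pairs on the other block, since at most $R-1$ other edges have the same color. For a fixed vertex there are at most $2(N-1)$ ways to choose its partner and their order, at most $2(R-1)$ ordered pairs for the other edge, $N$ positions for the first block and $N-3$ for the other. In both cases there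 are at most $4N(N-1)(N-3)(R-1)$ events, and the contribution to each is at most $\frac{4(R-1)}{N-2}$.

Adding up, and using $6(r-2)+8(R-1)=4r^2+2r-20\le5r^2$,
$$\sigma_{pos}+\sigma_{ver}\le\frac{4N}{130(N-1)}+\frac{5r^2}{N-2}\le\frac1{32}+\frac1{32}=\frac1{16}.$$
The first fraction is at most $\frac1{32}$ because $128N\le130(N-1)$ for $N\ge65$, and $N\ge162r^2\ge648$. The second is at most $\frac1{32}$ because $N-2\ge162r^2-2\ge160r^2$.

**Step 3: applying the local lemma.** It remains to check the hypotheses of Lemma 6. Let $M\sim M'$ mean that they conflict. This is symmetric, and Lemma 5 is the first hypothesis. If $M\sim M'$, then $M'$ shares a position or a vertex with $M$. As $M$ has at most four of each,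
$$\sum_{M'\sim M}P(E_{M'})\le4(\sigma_{pos}+\sigma_{ver})\le\tfrac14 .$$
Also $P(E_M)\le\frac1{N(N-1)}<\frac12$. So with positive probability no bad event occurs, and then $\pi$ describes a rainbow Hamilton cycle. $\blacksquare$

## A dense core by rotating paths

We begin the proof of Theorem 2. Suppose $G$ satisfies its hypotheses but has no rainbow path with $k$ edges. Then every rainbow path has at most $k-1$ edges. Put
$$V=V(G),\qquad\varepsilon=\tfrac1{800},\qquad D=\lceil\sqrt k\,\rceil .$$
Since $6\cdot10^6\ge2400^2$, we have $\sqrt k\ge2400r$, and therefore
$$3r\sqrt k\le\varepsilon k. \tag{1}$$
Also $\varepsilon k\ge7500r^2$, so additive constants are negligible against $\varepsilon k$. For a path $P$ let $c(P)$ be its set of colors.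

**Definition (admissible path).** A rainbow path $P=v_0\dots v_\ell$ is *admissible* if $d_{c(P)}(v_\ell)\le D$.

One-vertex paths are admissible, since they have no colors. For a small illustration, with $D=2$ the Fano path $2,4,3,7,5,1$ above is not admissible, because $d(1)=3$. Its reversal $1,5,7,3,4,2$ is, because $d(2)=1$.

**Step 1: the last vertex of a longest admissible path has almost $k$ neighbors on the path.** Let $\ell$ be the maximum length of an admissible path; $\ell\le k-1$. Let $P=v_0\dots v_\ell$ be any admissible path of length $\ell$, and let
$$X=\{u\in N(v_\ell):h(v_\ell u)\notin c(P)\}.$$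
By (ii), $|X|\ge k-1-(r-1)D$. Let $u\in X\setminus V(P)$. Then $Pu$ is a rainbow path with $\ell+1$ edges, so by maximality it is not admissible, and $d_{c(Pu)}(u)\ge D+1$. Since $c(Pu)$ has only one color more than $c(P)$, $d_{c(P)}(u)\ge D$. By (i) there are at most $r(k-1)/D$ such $u$. Hence
$$|X\cap V(P)|\ge k-1-\tau,\qquad\tau:=(r-1)D+\frac{r(k-1)}D\le(r-1)(\sqrt k+1)+r\sqrt k\le2r\sqrt k, \tag{2}$$
where the last inequality uses $r-1\le\sqrt k$.

**Remark.** Step 1 alone already gives a bound with an error term. Suppose the minimum degree were at least $k-1+\tau$. The same computation would give $|X\cap V(P)|\ge k-1$. But $X$ contains neither $v_\ell$ nor $v_{\ell-1}$, because the color of $v_{\ell-1}v_\ell$ is in $c(P)$. So $|X\cap V(P)|\le\ell-1\le k-2$, a contradiction. Through critical subgraphs this yields $\chi_s<k+\tau\le k+2r\sqrt k$. Everything that follows serves to remove the error $2r\sqrt k$.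

**Step 2: rotations give many such end vertices, all with the same path vertex set.** Fix one admissible $P$ of length $\ell$, with its set $X$, and let $S=V(P)$, so $|S|=\ell+1\le k$. Let $v_i\in X\cap S$. Then $i\le\ell-2$, as just observed. Consider
$$P_i=v_0\dots v_i\,v_\ell\,v_{\ell-1}\dots v_{i+1}.$$
It has vertex set $S$ and color set $c(P_i)=\bigl(c(P)\setminus\{h(v_iv_{i+1})\}\bigr)\cup\{h(v_iv_\ell)\}$. It is rainbow because $h(v_iv_\ell)\notin c(P)$. How busy is its new end $v_{i+1}$? The color removed, $h(v_iv_{i+1})$, contains $v_{i+1}$, and only one color was added. So
$$d_{c(P_i)}(v_{i+1})\le d_{c(P)}(v_{i+1}).$$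
Thus if $d_{c(P)}(v_{i+1})\le D$, then $P_i$ is admissible of length $\ell$, and (2) applied to $P_i$ gives $|N(v_{i+1})\cap S|\ge k-1-\tau$.

**Step 3: collecting the ends into a dense core.** Let $A$ be the set of all $v_{i+1}$ with $v_i\in X\cap S$ and $d_{c(P)}(v_{i+1})\le D$. By (2) there are at least $k-1-\tau$ candidates $v_{i+1}$, and by (i) at most $r(k-1)/D$ of them have $d_{c(P)}>D$. As $A\subseteq S$,
$$k\ge|A|\ge k-1-\tau-\frac{r(k-1)}D\ge k-1-3r\sqrt k. \tag{3}$$
Each $a\in A$ has at least $k-1-\tau$ neighbors in $S$, so it is non-adjacent to at most $(|S|-1)-(k-1-\tau)\le\tau\le2r\sqrt k$ other vertices of $S$, in particular of $A$.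

## Filling up the core or leaving it

The core $A$ has at most $k$ vertices, and we want $k+1$. Put $s=k+1-|A|$. By (3) and (1),
$$1\le s\le\varepsilon k+2 .$$
Call a vertex $w\in V\setminus A$ *high* if it has at least $(1-6\varepsilon)k$ neighbors in $A$, and *low* otherwise.

**Step 4: at least $s$ high vertices.** Here the aim is to apply Lemma 4 on exactly $k+1$ vertices. Let $W'$ be a set of $s$ high vertices and $\Gamma=G[A\cup W']$, a graph on $N=k+1$ vertices. Each $a\in A$ is non-adjacent to at most
$$\tau+s\le\tfrac23\varepsilon k+\varepsilon k+2\le6\varepsilon k$$
other vertices of $\Gamma$, by (1). Each $w\in W'$ has at least $(1-6\varepsilon)k$ neighbors among the $k$ other vertices, so it is non-adjacent to at most $6\varepsilon k$ of them. Since $6\varepsilon=\frac3{400}<\frac1{130}$ and $N\ge162r^2$, Lemma 4 gives a rainbow cycle through all $k+1$ vertices. Deleting one edge leaves a rainbow path with $k$ edges, a contradiction.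

**Step 5: fewer than $s$ high vertices; finding the exit.** Let $Q$ be the set of high vertices, now with $|Q|\le s-1\le\varepsilon k+1$. Then $|A\cup Q|\le k<|V|$, so $L=V\setminus(A\cup Q)$ is nonempty, and all its vertices are low. This is the point where we use that $G$ has at least $k+1$ vertices. As $G$ is connected, there is an edge $bw$ with $b\in A\cup Q$ and $w\in L$.

The remaining plan is to grow the path $wb$ at both ends, by a small fraction of $k$ vertices inside $L$ and by the rest inside $A$. The part in $L$ is long enough that we need not use up all of $A$, so a greedy choice has room. Let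
$$p=\lceil3\varepsilon k\rceil\le4\varepsilon k-2 .$$
We build rainbow paths
$$w_i\dots w_2\,w_1\,b_1\,b_2\dots b_j,\qquad w_1=w,\quad b_1=b,\quad w_2,\dots,w_i\in L,\quad b_2,\dots,b_j\in A,$$
until $i=p$ and $j=k+1-p$. The final path has $k+1$ vertices, so $k$ edges, and that is the desired contradiction. We extend in the order $L$-end, $A$-end, $L$-end, $A$-end, and so on, until the $L$-side is complete, and then only at the $A$-end. The $L$-side needs $p-1$ extensions and the $A$-side $k-p$, and $p-1\le k-p$ because $p\le4\varepsilon k=k/200$.

**Step 6: the extension rule and its cost.** We must avoid getting stuck at a busy end, so we choose each new end to be not busy, and we alternate so that it has no time to become busy.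

*Rule.* When the current path has color set $F$, an end $x$ is extended to a vertex $u$ of $L$ (respectively $A$) that is not on the path and satisfies $xu\in E(G)$, $h(xu)\notin F$ and $d_F(u)\le D-1$.

Before any extension the path has at most $k-1$ edges, so $|F|\le k-1$. Right after $u$ is added its $d$-value is at most $D$. Before $u$ itself is extended, at most one further color is added: in the alternating phase the other end moves exactly once in between, and in the final phase the $A$-end moves every time. For the two initial ends, $w$ is first extended when $|F|=1$ and $b$ when $|F|=2$, so their $d$-values are then at most $2$. Hence at every extension the end $x$ satisfies $d_F(x)\le D+1$. By (ii), at most $(r-1)(D+1)$ neighbors $u$ of $x$ have $h(xu)\in F$. By (i), at most $r(k-1)/D$ vertices have $d_F(u)\ge D$. So the number of neighbors of $x$ off the path that violate one of the last two conditions is at most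
$$(r-1)(D+1)+\frac{r(k-1)}D\le(r-1)(\sqrt k+2)+r\sqrt k\le2r\sqrt k\le\tfrac23\varepsilon k, \tag{4}$$
where we used $2(r-1)\le\sqrt k$ and (1).

**Step 7: an extension always exists.** We compare the number of neighbors on the right side with the vertices already used and with (4).

*$L$-end.* Here $x\in L$ is low. It has degree at least $k-1$, fewer than $(1-6\varepsilon)k$ neighbors in $A$, and at most $|Q|\le\varepsilon k+1$ neighbors in $Q$. So it has at least $(k-1)-(1-6\varepsilon)k-(\varepsilon k+1)=5\varepsilon k-2$ neighbors in $L$. At most $p-1$ vertices of $L$ are on the path, since the $L$-side is incomplete. With (4), at least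
$$5\varepsilon k-2-\varepsilon k-(p-1)\ge4\varepsilon k-2-(4\varepsilon k-3)=1$$
choices remain.

*$A$-end with $x\in A$.* By Step 3, (3) and (1), $x$ has at least $|A|-1-\tau\ge k-2-5r\sqrt k\ge k-2-\frac53\varepsilon k$ neighbors in $A$. At most $k-p$ vertices of $A$ are on the path, since $j\le k-p$ before the extension. With (4), at least
$$k-2-\tfrac53\varepsilon k-(k-p)-\tfrac23\varepsilon k=p-2-\tfrac73\varepsilon k\ge\tfrac23\varepsilon k-2>0$$
choices remain.

*$A$-end with $x=b\in Q$.* The vertex $b$ is high, so it has at least $(1-6\varepsilon)k$ neighbors in $A$, and no vertex of $A$ is on the path yet. With (4), at least $(1-7\varepsilon)k>0$ choices remain.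

So the construction runs to the end and gives a rainbow path with $k$ edges. Both cases are contradictory, and Theorem 2 is proved. With it, Theorem 1 is proved as well. $\blacksquare$

**Remark.** In Theorem 2, in Lemma 4 and in the upper bound of Theorem 1, only $|h(e)|\le r$ was used: through $|c|\le r$ in (i), $|c\setminus\{v\}|\le r-1$ in (ii), and the counts $r-2$ and $\binom r2-1$ in Lemma 4. So for $k\ge6\cdot10^6r^2$ the bound $\chi_s\le k$ also holds for $\mathcal B(P_k)$-free non-uniform hypergraphs whose hyperedges have size at most $r$.

## The extremal hypergraphs

Let $r\ge3$, $k\ge6\cdot10^6r^2$, and let $\mathcal H$ be a $\mathcal B(P_k)$-free $r$-graph. Recall that a graph is $m$-degenerate if each of its nonempty subgraphs has a vertex of degree at most $m$. Such a graph has a vertex ordering in which each vertex has at most $m$ earlier neighbors, so it can be colored greedily from any lists of size $m+1$.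

**Proof of Theorem 3(a).** Let $G\subseteq\partial\mathcal H$ be connected with minimum degree at least $k-1$. It has at least $k$ vertices. Let $h(e)$ be any hyperedge containing $e$. If $G$ had at least $k+1$ vertices, Theorem 2 would give a rainbow path with $k$ edges, that is, a Berge-$P_k$ in $\mathcal H$. So $G$ has exactly $k$ vertices, and the degree condition forces $G=K_k$.

If some subgraph of $\partial\mathcal H$ had minimum degree at least $k$, so would each of its components. Such a component would be a $K_k$ by what we just proved, but the degrees in $K_k$ are $k-1$, a contradiction. Hence $\partial\mathcal H$ is $(k-1)$-degenerate, and its list-chromatic number is at most $k$. $\blacksquare$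

**Proof of Theorem 3(b).** If some component has $k$ vertices with all pairs covered, then $\partial\mathcal H$ contains $K_k$ and $\chi_s(\mathcal H)\ge k$. By Theorem 1, $\chi_s(\mathcal H)\le k$.

Conversely, let $\chi_s(\mathcal H)=k$. We first find a $K_k$ and then show that nothing is attached to it. A minimal subgraph of $\partial\mathcal H$ with chromatic number $k$ is connected with minimum degree at least $k-1$. By (a) it is a $K_k$, on a vertex set $K$, say. Suppose the component containing $K$ has a vertex outside $K$. Then there are $b\in K$ and $w\notin K$ with $bw\in E(\partial\mathcal H)$. Let $c_0$ be a hyperedge containing $b$ and $w$, and choose a hyperedge $h(e)\supseteq e$ for each pair $e\subseteq K$.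

The edge $bw$ will use the color $c_0$, so we reserve that color. Let $\Gamma$ be the complete graph on $K$ minus the edges with color $c_0$. Each vertex has at most $r-1\le k/130$ non-neighbors in $\Gamma$, and $k\ge162r^2$. So Lemma 4 with $N=k$ gives a rainbow Hamilton cycle of $\Gamma$, in which $c_0$ does not occur. Delete one of the two cycle edges at $b$. This leaves a rainbow path with $k-1$ edges that ends at $b$. Adding the edge $bw$ with color $c_0$ gives a rainbow path with $k$ edges, that is, a Berge-$P_k$ in $\mathcal H$, a contradiction. So $K$ is the vertex set of a component, and all its pairs are covered. $\blacksquare$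

## Cloning a conic: the threshold must be of order $r^2$

We now repeat the opening construction in larger planes. Recall that for a prime power $q$ the projective plane $PG(2,q)$ has $q^2+q+1$ points and $q^2+q+1$ lines, each line has $q+1$ points, and two distinct points lie on exactly one line. It contains a conic $O$ of $q+1$ points, no three collinear. In homogeneous coordinates take the points $(1,t,t^2)$ with $t\in\mathbb F_q$, together with $(0,0,1)$. Three points of the first kind have a nonzero Vandermonde determinant, and $(1,s,s^2),(1,t,t^2),(0,0,1)$ have determinant $t-s\ne0$ for $s\neq t$. In the Fano plane, $q=2$, three non-collinear points played the role of $O$.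

**Proof of Theorem 3(c).** Let $q\le r-3$ be a prime power.

**Step 1: the construction.** We build an $r$-graph with few hyperedges and a large clique in the shadow. Take as vertices the $q^2+q+1$ points of $PG(2,q)$ and a clone $x'$ of each $x\in O$. For each line $\lambda$ take the set of its points together with the clones of its points in $O$. There are at most two such points, so the set has at most $q+3\le r$ elements. Pad each set to size $r$ with private new vertices.

Any two vertices among the points and clones lie in a common hyperedge. For a point and its own clone use any line through the point. In every other case the two underlying points are distinct, and we use the line through them. So the shadow contains a clique on $(q^2+q+1)+(q+1)=q^2+2q+2$ vertices, and $\chi_s\ge q^2+2q+2$. On the other hand there are only $q^2+q+1$ hyperedges, so there is no Berge-$P_k$ when $k\ge q^2+q+2$. Adding isolated vertices, we get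
$$\mathrm{schex}_r(n,\mathcal B(P_k))\ge q^2+2q+2\ge k+1\qquad\text{for }q^2+q+2\le k\le q^2+2q+1$$
and all large $n$. The range contains $k=q^2+2q+1=(q+1)^2$, so the equality $\mathrm{schex}_r=k$ fails there, and
$$f^*(r)\ge(q+1)^2+1. \tag{5}$$

**Step 2: choosing $q$.** We convert (5) into bounds in terms of $r$. Let $r\ge5$. Bertrand's postulate says that for every integer $m\ge1$ there is a prime in $(m,2m]$. With $m=\lfloor(r-3)/2\rfloor\ge1$ we get a prime $q\le2m\le r-3$ with $q\ge m+1>\frac{r-3}2$. As $2q$ is an integer greater than $r-3$, we have $q\ge\frac{r-2}2$. So (5) gives $f^*(r)\ge\frac{r^2}4+1>\frac{r^2}4$.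

By the prime number theorem the largest prime $q\le r-3$ satisfies $q=(1-o(1))r$, and (5) gives $f^*(r)\ge(1-o(1))r^2$. The upper bound $f^*(r)\le6\cdot10^6r^2$ is Theorem 1. $\blacksquare$

For $q=2$ and $r=5$ the construction is the fifteen-vertex example from the beginning, and the range $q^2+q+2\le k\le q^2+2q+1$ is $8\le k\le9$.
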